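# Partitions of a group and covering by $FAA^{-1}$: at most three pieces, and four or more

## 1. The numbers $\operatorname{cov}(A)$ and $N(n)$

**Theorem 1.** For a subset $A$ of a group $G$ let $\operatorname{cov}(A)$ be the least cardinality $|F|$ of a finite set $F\subset G$ with $G=FAA^{-1}$, and $\operatorname{cov}(A)=\infty$ if there is no such $F$. Let $N(n)$ be the least $N$ such that for every group $G$ and every partition $G=A_1\cup\dots\cup A_n$ some piece has $\operatorname{cov}(A_i)\le N$.

(a) If $n\le 3$, then every partition of every group $G$ into $n$ pieces has a piece $A_i$ with $G=FA_iA_i^{-1}$ for some finite $F\subset G$ with $|F|\le n$. For every $n\ge 4$ this fails, already in the free group $F_\omega$ of countably infinite rank: there is a partition of $G=F_\omega$ into $n$ nonempty pieces such that $FA_iA_i^{-1}\ne G$ for every $i$ and every $F$ with $|F|\le n$.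

(b) $N(1)=1$, $N(2)=2$, $N(3)=3$, $N(4)=5$, and $N(n)\ge\lfloor n^2/4\rfloor+1$ for all $n$.

(c) For all $n\ge2$,
$$(\lceil n/2\rceil-1)!\ \le\ N(n)\ \le\ \sum_{i=0}^{n-1}\frac{(n-1)!}{i!}\ \le\ \mathrm e\,(n-1)!\qquad(\mathrm e=2.718\ldots).$$
Hence $(\tfrac12-o(1))\,n\ln n\le\ln N(n)\le(1+o(1))\,n\ln n$. In particular no bound for $N(n)$ that is exponential in $n$ is possible.

Here $FAA^{-1}=\{fab^{-1}:f\in F,\ a,b\in A\}$. The question behind the theorem is from Taras Banakh, Oleksandr Ravsky, Sergiy Slobodianiuk, "On partitions of G-spaces and G-lattices", arXiv:1303.1427 (2013): is it true that in any partition of any group into $n$ pieces some piece satisfies $G=FA_iA_i^{-1}$ with $|F|\le n$? In our notation: is $N(n)\le n$? What was known: yes for amenable groups, yes for $n\le2$, and in general some piece has $\operatorname{cov}(A_i)\le 2^{2^{n-1}-1}$ (Protasov–Banakh). That bound is $8$ for $n=3$ and $128$ for $n=4$; the theorem gives $3$ and $5$.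

The number $n$ in the question cannot be lowered. Take a group of order $n$ and cut it into its $n$ singletons. Then $A_iA_i^{-1}=\{1\}$, so $FA_iA_i^{-1}=F$ and $\operatorname{cov}(A_i)=n$ for every $i$.

An empty piece has $\operatorname{cov}=\infty$, so we may allow empty pieces without harm: our upper bounds will hold when they are allowed, and our counterexamples will have no empty pieces. Also $N(n)\ge1$ trivially, since $F=\emptyset$ covers nothing. We write $[n]=\{1,\dots,n\}$ throughout.

## 2. Disjoint translates, and what happens in $F_2$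

The set $FAA^{-1}$ is best read through translates. We have $g=fab^{-1}$ exactly when $gb=fa$, so
$$g\in FAA^{-1}\iff gA\cap FA\ne\emptyset. \tag{1}$$
Consequently
$$\operatorname{cov}(A)>N\iff\text{for every }F\subset G\text{ with }|F|\le N\text{ there is } g\in G\text{ with } gA\cap FA=\emptyset. \tag{2}$$
In particular, if $FA=G$ (and $A\neq\emptyset$), then $\operatorname{cov}(A)\le|F|$, because every $gA$ meets $G$.

A group is amenable if there is a finitely additive probability measure $\mu$ on all its subsets with $\mu(gA)=\mu(A)$; finite groups with the normalized counting measure are examples. The first thing to try is a density argument, and for amenable groups it works. Some piece has $\mu(A_i)\ge1/n$. Choose $F$ of maximal size such that the sets $fA_i$, $f\in F$, are pairwise disjoint. Then $|F|\mu(A_i)\le1$, so such a maximal $F$ exists and $|F|\le n$. By maximality, each $gA_i$ meets some $fA_i$ (if $g\in F$ this is trivial). By (1), $G=FA_iA_i^{-1}$.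

The one place where the measure enters is the bound on the number of disjoint translates, and this is where the argument stops in general. Let $F_2$ be free on $a,b$. Let $A$ be the set of reduced words that start with $a^{\pm1}$ and let $B$ be the rest: the empty word and the words that start with $b^{\pm1}$. The sets $b^kA$, $k\in\mathbb Z$, are pairwise disjoint, since the elements of $b^kA$ are the reduced words $b^ka^{\pm1}\cdots$. Likewise the sets $a^kB$ are pairwise disjoint. So both pieces have infinitely many disjoint translates, and the density argument gives nothing. Still, $\operatorname{cov}(A)\le 2$: if $g$ starts with $a^{\pm1}$, choose $w\in\{a,a^{-1}\}$ that does not cancel with the last letter of $g$. Then $gw\in A$ and $w\in A$, so $g\in AA^{-1}$. If $g$ is empty or starts with $b^{\pm1}$, then $a^{-1}g$ starts with $a^{-1}$, so $g\in aAA^{-1}$. Thus $F=\{1,a\}$ works. For general groups we need an argument that does not measure pieces.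

## 3. Two and three pieces by hand, and blocking sets

Let $G=A_1\cup A_2$ and suppose $\operatorname{cov}(A_2)>1$. By (2) with $F=\{1\}$ there is $g$ with $gA_2\cap A_2=\emptyset$. So $x\in A_2$ implies $gx\notin A_2$, that is, $gx\in A_1$. Hence for every $x\in G$
$$x\in A_1\ \text{ or }\ gx\in A_1,$$
which says $G=A_1\cup g^{-1}A_1$. So $\operatorname{cov}(A_1)\le2$, and $N(2)\le2$.

Now let $G=A_1\cup A_2\cup A_3$, and assume all $\operatorname{cov}(A_i)$ are large. There is $g$ with $gA_3\cap A_3=\emptyset$. In the statement "$x\in A_1$ or $x\in A_2$ or $x\in A_3$" we replace the last alternative by what it implies: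
$$x\in A_1\ \text{ or }\ x\in A_2\ \text{ or }\ gx\in A_1\ \text{ or }\ gx\in A_2 .\tag{3}$$
Next, by (2) with $F=\{1,g^{-1}\}$ there is $g'$ with $g'A_2\cap(A_2\cup g^{-1}A_2)=\emptyset$. If $x\in A_2$, then $g'x\notin A_2$ and $gg'x\notin A_2$, and (3) at the point $g'x$ leaves only $g'x\in A_1$ or $gg'x\in A_1$. So the alternative "$x\in A_2$" can be traded for two alternatives of color $1$. By symmetry, so can "$x\in A_3$". Starting again from "$x\in A_1$ or $x\in A_2$ or $x\in A_3$" we get five alternatives, all of color $1$: $G$ is a union of five left translates of $A_1$, and $\operatorname{cov}(A_1)\le5$.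

This is greedy elimination. It proves $N(3)\le5$, but the question asks for $3$. To do better we must see which trades are possible in principle, so we now set up the bookkeeping.

**Definition (blocking sets).** Let $G=A_1\cup\dots\cup A_n$. A finite set $P\subset G\times[n]$ is *blocking* if for every $x\in G$ there is $(h,i)\in P$ with $hx\in A_i$. Put $P_i=\{h:(h,i)\in P\}$ and let $v(P)=(|P_1|,\dots,|P_n|)\in\mathbb N^n$, where $0\in\mathbb N$.

For instance $\{1\}\times[n]$ is blocking with $v=(1,\dots,1)$. For $n=3$, formula (3) says that $\{(1,1),(1,2),(g,1),(g,2)\}$ is blocking, with $v=(2,2,0)$. The empty set is never blocking. We order $\mathbb N^n$ coordinatewise and write $e_1,\dots,e_n$ for the unit vectors and $e=e_1+\dots+e_n$.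

**Lemma 1 (trading).** *Let all $\operatorname{cov}(A_i)>N$, and let $V_G$ be the set of all $v\in\mathbb N^n$ with $v\ge v(P)$ for some blocking $P$. If $p,q\in V_G$, $p_i\ge1$ and $0\le t\le\min(N,q_i)$, then $p-e_i+q-te_i\in V_G$.*

*Proof.* Let $p\ge v(P)$ and $q\ge v(Q)$ with $P,Q$ blocking. If $P_i=\emptyset$, then $v(P)_i=0$, so $p-e_i\ge v(P)$; adding $q-te_i\ge0$ we are done.

Otherwise pick $(h,i)\in P$ and $T\subset Q_i$ with $|T|=\min(t,|Q_i|)\le N$. By (2) with $F=T^{-1}$ there is $g$ with $gA_i\cap T^{-1}A_i=\emptyset$. Put
$$P'=(P\setminus\{(h,i)\})\cup\{(ugh,j):(u,j)\in Q\setminus(T\times\{i\})\}.$$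

We check that $P'$ is blocking. Let $x\in G$. If some $(h',j)\in P\setminus\{(h,i)\}$ has $h'x\in A_j$, we are done. Otherwise $hx\in A_i$, because $P$ is blocking. Then $ghx\in gA_i$, so $ghx\notin u^{-1}A_i$ and $ughx\notin A_i$ for all $u\in T$. Since $Q$ is blocking, some $(u,j)\in Q$ has $ughx\in A_j$, and by the previous sentence $(u,j)\notin T\times\{i\}$. So $(ugh,j)\in P'$ does the job.

Finally we count. Clearly $v(P')\le v(P)-e_i+v(Q)-|T|e_i$. We have $|Q_i|-|T|=\max(|Q_i|-t,0)\le q_i-t$, because $|Q_i|\le q_i$ and $t\le q_i$. So $v(Q)-|T|e_i\le q-te_i$ and $v(P')\le p-e_i+q-te_i$. $\square$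

## 4. $N$-closed sets and the combinatorial criterion

Lemma 1 suggests forgetting the group altogether and keeping only the vectors.

**Definition ($N$-closed sets).** A set $W\subset\mathbb N^n$ is *$N$-closed* if

* (W1) $e\in W$;
* (W2) $p\in W$ and $p'\ge p$ imply $p'\in W$;
* (W3) $p,q\in W$, $p_i\ge1$ and $0\le t\le\min(N,q_i)$ imply $p-e_i+q-te_i\in W$.

The set $\mathbb N^n$ is $N$-closed, and intersections of $N$-closed sets are $N$-closed. Let $V=V_{n,N}$ be the smallest $N$-closed set. Permuting coordinates turns $N$-closed sets into $N$-closed sets, so $V$ is invariant under permutations of coordinates.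

In (W3) only the case $t=q_i$ does real work: if $t<q_i$, then $q-te_i\ge e_i$ and the result is $\ge p$, so it is in $W$ anyway. If $t=q_i\le N$, write $q=r+te_i$ with $r_i=0$; the result is $p-e_i+r$. We say that we *replace $i$ by $r$ in $p$* (from $q$).

**Example.** $V_{2,1}=\{p:p_1+p_2\ge2\}$. This set is $1$-closed, since in (W3) the sum of coordinates is at least $2-1+2-1=2$. Conversely $V$ contains $(1,1)$; replacing $2$ by $(1,0)$ in $(1,1)$, from $q=(1,1)$, gives $(2,0)\in V$. By symmetry $(0,2)\in V$, and (W2) gives the rest. So $0\notin V_{2,1}$. But for $N=2$ we may take $p=q=(2,0)$, $i=1$, $t=2$ and get $(1,0)$, and then $p=q=(1,0)$, $t=1$ gives $0\in V_{2,2}$.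

The last computation is general.

**Lemma 2.** *If $ke_i\in V_{n,N}$ for some $0\le k\le N$, then $0\in V_{n,N}$.*

*Proof.* For $k\ge1$ apply (W3) to $p=q=ke_i$, $t=k$: this gives $(k-1)e_i\in V$. Iterate. $\square$

For $n=1$ we have $e=e_1$, so $0\in V_{1,N}$ for all $N\ge1$.

**Theorem 2.** *Let $n,N\ge1$. Every partition of every group into $n$ pieces has a piece with $\operatorname{cov}(A_i)\le N$ if and only if $0\in V_{n,N}$. If $0\notin V_{n,N}$ (so $n\ge2$), then the free group of countably infinite rank has a partition into $n$ nonempty pieces with all $\operatorname{cov}(A_i)>N$.*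

*Proof that $0\in V_{n,N}$ suffices.* Suppose some partition has all $\operatorname{cov}(A_i)>N$. The set $V_G$ of Lemma 1 is $N$-closed: (W1) holds because $\{1\}\times[n]$ is blocking, (W2) is clear, and (W3) is Lemma 1. So $V\subset V_G$. The empty set is not blocking, so $0\notin V_G$ and therefore $0\notin V$. $\square$

The other half, that failure of the formal game produces an actual partition, is proved in Section 7. Theorem 2 gives
$$N(n)\le N\iff 0\in V_{n,N}. \tag{4}$$

## 5. Upper bounds: greedy elimination, and shorter routes for $n\le4$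

By (4) and Lemma 2, to prove $N(n)\le N$ it is enough to derive some $ke_j\in V_{n,N}$ with $k\le N$. This section uses only the half of Theorem 2 that is already proved.

**Greedy elimination for all $n$.** The computation that gave $5$ for three pieces generalizes. Let $a_0=1$ and $a_j=1+ja_{j-1}$. Then $a_j=\sum_{i=0}^jj!/i!$, by induction, since $j\cdot(j-1)!/i!=j!/i!$ for $i\le j-1$ and the extra $1$ is the term $i=j$. The sequence is nondecreasing. Let $N=a_{n-1}$, and write $\mathbf 1_X=\sum_{i\in X}e_i$. We claim
$$a_j\mathbf 1_X\in V_{n,N}\quad\text{for all }X\subset[n],\ |X|=n-j,\ 0\le j\le n-1.$$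
For $j=0$ this is $e\in V$. Let it hold for some $j<n-1$ and let $|Y|=n-j-1$. For each of the $j+1$ indices $c\notin Y$ the vector $q=a_j\mathbf 1_{Y\cup\{c\}}$ is in $V$, and $q_c=a_j\le N$. So we may replace $c$ by $a_j\mathbf 1_Y$. Start from $e$ and do this for each $c\notin Y$ in turn; the coordinate $c$ is still $1$ when its turn comes, because the vectors added so far are supported on $Y$. The result is $\mathbf 1_Y+(j+1)a_j\mathbf 1_Y=a_{j+1}\mathbf 1_Y$. This proves the claim. For $j=n-1$ it gives $a_{n-1}e_1\in V$ with $a_{n-1}\le N$, so
$$N(n)\le a_{n-1}=\sum_{i=0}^{n-1}\frac{(n-1)!}{i!}\le\mathrm e\,(n-1)!. \tag{5}$$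
This is the upper bound in Theorem 1(c); in particular $N(n)$ is finite. The first values of $a_{n-1}$ are $1,2,5,16$. So $N(1)\le1$ and $N(2)\le2$, and since $N(1)\ge1$ we have $N(1)=1$.

**Three pieces with $N=3$.** The greedy route always pushes toward one fixed color. Instead, we may use a vector with a large first coordinate to eliminate the first color itself: $t$ may be as large as $N$, and a large coordinate then disappears at no cost.

1. In $e$ replace $3$ by $(1,1,0)$, from $q=e$: $(2,2,0)$.
2. In $e$ replace $2$ by $(2,0,0)$, from $q=(2,2,0)$, $t=2$: $(3,0,1)$.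
3. In $e$ replace $1$ by $(0,0,1)$, from $q=(3,0,1)$, $t=3$: $(0,1,2)$.
4. In $(0,1,2)$ replace $2$ by $(0,0,1)$, from $q=(0,2,1)$, a permutation of the vector in 3, $t=2$: $(0,0,3)$.

So $3e_3\in V_{3,3}$ and $N(3)\le3$. This proves the first sentence of Theorem 1(a), with $N(1)\le 1$ and $N(2)\le2$.

**Four pieces with $N=5$.** Permutations of vectors already derived are used freely.

1. In $e$ replace $4$ by $(1,1,1,0)$, from $q=e$: $(2,2,2,0)$.
2. In $e$ replace $3$ by $(2,2,0,0)$, from $(2,2,2,0)$, $t=2$: $(3,3,0,1)$.
3. In $e$ replace $2$ by $(3,0,0,1)$, from $(3,3,0,1)$, $t=3$: $(4,0,1,2)$.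
4. In $e$ replace $2$ by $(2,0,0,1)$, from $(2,4,0,1)$, $t=4$: $(3,0,1,2)$. In this vector replace $3$ by $(2,0,0,1)$, from $(2,0,4,1)$, $t=4$: $(5,0,0,3)$.
5. In $e$ replace $4$ by $3e_1$, from $(3,0,0,5)$, $t=5$: $(4,1,1,0)$.
6. In $(4,1,1,0)$ replace $3$ by $(1,1,0,0)$, from $(1,1,4,0)$, $t=4$: $(5,2,0,0)$.
7. In $e$ replace $4$ by $2e_1$, from $(2,0,0,5)$, $t=5$: $(3,1,1,0)$. In this vector replace $3$ by $2e_1$, from $(2,0,5,0)$, $t=5$: $(5,1,0,0)$.
8. In $e$ replace $2$, $3$ and $4$ by $e_1$, from $(1,5,0,0)$, $(1,0,5,0)$ and $(1,0,0,5)$, $t=5$: $(2,0,1,1)$, $(3,0,0,1)$, $(4,0,0,0)$.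

So $4e_1\in V_{4,5}$ and $N(4)\le5$.

## 6. A closed set that omits $0$: weight pays for zeros

Steps 5, 7 and 8 above use $t=5$. Can one manage with $N=4$? To show that $0\notin V_{n,N}$ it is enough to exhibit one $N$-closed set without $0$. For $p\in\mathbb N^n$ let $|p|=\sum p_i$ and let $z(p)$ be the number of zero coordinates. A replacement $p\mapsto p-e_i+r$ creates at most one new zero and changes the weight by $|r|-1$. If we can make sure that always $|r|\ge s$, then each new zero comes with $s-1$ extra units of weight. That is the invariant.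

**Proposition 1.** *Let $1\le s\le n-1$ and $1\le N\le s(n-s)$. Then*
$$W=\{p\in\mathbb N^n:\ |p|\ge n+(s-1)z(p)\}$$
*is $N$-closed, and $0\notin W$. Hence $0\notin V_{n,N}$.*

*Proof.* We have $0\notin W$ because $|0|=0<n$. (W1) holds since $|e|=n$ and $z(e)=0$. (W2) holds since passing to $p'\ge p$ does not lower $|\cdot|$ and does not raise $z$, and $s-1\ge0$.

For (W3) let $p,q\in W$, $p_i\ge1$, $t\le\min(N,q_i)$ and $r=q-te_i$. We first show $|r|\ge s$.

If $z(q)\le n-1-s$, then $q$ has at least $n-z(q)-1\ge s$ nonzero coordinates other than the $i$-th, and $r$ agrees with $q$ there. So $|r|\ge s$.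

If $z(q)\ge n-s$, then
$$|r|\ge|q|-N\ge n+(s-1)(n-s)-s(n-s)=s .$$

Now let $p'=p-e_i+r$. Only the coordinate $i$ can become a new zero, so $z(p')\le z(p)+1$. Therefore
$$|p'|=|p|-1+|r|\ge|p|+s-1\ge n+(s-1)(z(p)+1)\ge n+(s-1)z(p'),$$
and $p'\in W$. $\square$

For $n=4$, $s=2$, $N=4$ this is the set $|p|\ge4+z(p)$. With $N=5$ it stops being closed: the vector $q=(1,5,0,0)$ from step 8 satisfies $|q|=6=4+z(q)$, but taking away $t=5$ leaves $|r|=1<s$.

With Theorem 2, Proposition 1 gives $N(n)>s(n-s)$ for $1\le s\le n-1$. Taking $s=\lfloor n/2\rfloor$, for $n\ge2$,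
$$N(n)\ge\lfloor n/2\rfloor\lceil n/2\rceil+1=\lfloor n^2/4\rfloor+1,$$
and for $n=1$ this is $N(1)\ge1$. The values for $n=2,3,4$ are $2,3,5$, which match the upper bounds of Section 5. This is Theorem 1(b). For $n\ge4$ take $s=2$ and $N=n\le2(n-2)$: then $0\notin V_{n,n}$, and the last sentence of Theorem 2 gives the partition of $F_\omega$ promised in Theorem 1(a). So everything in (a) and (b) now rests on the remaining half of Theorem 2.

## 7. From $0\notin V$ to a partition of the free group

Throughout this section $0\notin V=V_{n,N}$. By Lemma 2,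
$$ke_i\notin V\quad\text{for all }i\text{ and }0\le k\le N, \tag{6}$$
and $n\ge2$.

By (2) we need a coloring $c:G\to[n]$ with color classes $A_i=c^{-1}(i)$ such that for every color $i$ and every $F\subset G$ with $1\le|F|\le N$ some $g$ has $gA_i\cap FA_i=\emptyset$. It is natural to adjoin a new free generator $g$ for every pair $(i,F)$, and to repeat, since the new group has new sets $F$. The condition on $c$ is that for no $y$ do $g^{-1}y$ and a point of $F^{-1}y$ both have color $i$.

**Step 1: the groups.** The purpose is to have a witness $g$ ready for every $(i,F)$. Let $G_0=\{1\}$. Given the countable group $G_k$, let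
$$S_k=\{(i,F):\ i\in[n],\ F\subset G_k,\ 1\le|F|\le N\},\qquad G_{k+1}=G_k*\mathrm{Free}(g_\sigma:\sigma\in S_k),$$
with new generators $g_\sigma=g_{k,\sigma}$ at each level. Then $G=\bigcup_kG_k$ is free on all the $g_{k,\sigma}$, a countably infinite set.

**Step 2: admissible colorings.** We name the colorings we want, level by level. A coloring $c:G_k\to[n]$ is *admissible* if for all $l<k$, $\sigma=(i,F)\in S_l$, $g=g_{l,\sigma}$, all $y\in G_k$ and all $f\in F$, it is not the case that $c(g^{-1}y)=c(f^{-1}y)=i$.

If $c$ is admissible and $h\in G_k$, then $x\mapsto c(xh)$ is admissible: its condition at $y$ is the condition of $c$ at $yh$. So we may speak of admissible colorings of a right coset $G_kx\subset G_{k+1}$, meaning that $h\mapsto c(hx)$ is admissible on $G_k$. Replacing $x$ by $h'x$ changes this function by a right translation, so the choice of $x$ does not matter.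

What should the induction from $G_k$ to $G_{k+1}$ carry? "There is an admissible coloring of $G_k$" is too weak. A coloring of one coset $G_ky$ has to be extended to a neighboring coset under the new constraint, and there we need an admissible coloring that keeps the color $i$ away from one point, or from up to $N$ points. So we might carry "for every $i$ and every set $F$ with $|F|\le N$ there is an admissible coloring in which no point of $F$ has color $i$". But to prove this at the next level we face a set $F$ whose points lie in several cosets, and the constraints between the cosets bring in prohibitions for other colors. So sets with mixed colors are unavoidable. The set $V$ tells us which ones to allow.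

A coloring *avoids* a set $P$ of pairs (point, color) if $c(x)\ne i$ for all $(x,i)\in P$. As before $v(P)\in\mathbb N^n$ counts the pairs of a finite set $P$ by color. For a partition of a group with coloring $c$, a set $P$ is blocking exactly when no right translate $h\mapsto c(hx)$ avoids $P$; avoidance is thus the counterpart of blocking.

**Statement $H_k$.** *For every finite $P\subset G_k\times[n]$ with $v(P)\notin V$ there is an admissible coloring of $G_k$ avoiding $P$.*

By translation, $H_k$ gives the same for every right coset of $G_k$ in $G_{k+1}$. We prove $H_k$ by induction on $k$. For $k=0$ there are no constraints, and $v(P)\le e$. Since $e\in V$, we have $v(P)\ne e$, so some color is not forbidden at the only point $1$. This is $H_0$. From now on assume $H_k$; Steps 3–6 prove $H_{k+1}$.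

**Step 3: the cosets form a tree.** We describe how the new constraints connect the cosets. Let $\Gamma$ be the multigraph whose vertices are the right cosets $G_kx$ in $G_{k+1}$, with one edge $\varepsilon_{\sigma,y}$ joining $G_ky$ and $G_kg_\sigma^{-1}y$ for each $\sigma\in S_k$ and $y\in G_{k+1}$. We claim that $\Gamma$ is a tree (connected, without cycles, where loops and double edges count as cycles).

*Connected.* Write $x=a_1\cdots a_r$ with each $a_m$ in $G_k$ or of the form $g_\sigma^{\pm1}$, and let $y=a_2\cdots a_r$. If $a_1\in G_k$, then $G_kx=G_ky$. If $a_1=g_\sigma^{-1}$, then $\varepsilon_{\sigma,y}$ joins $G_ky$ to $G_kx$. If $a_1=g_\sigma$, then $\varepsilon_{\sigma,x}$ joins $G_kx$ to $G_kg_\sigma^{-1}x=G_ky$. By induction on $r$, $G_kx$ is connected to $G_k$.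

*No cycles.* Suppose there is a cycle with $\ell\ge1$ pairwise distinct edges, traversed in order. Traversing $\varepsilon_{\sigma,y}$ leads from the point $y$ to $g_\sigma^{-1}y$ or the other way. So the $m$-th edge leads from a point $w_m$ to $w_m'=g_{\sigma_m}^{\delta_m}w_m$ with $\delta_m=\pm1$, and for $1\le m<\ell$ we have $w_{m+1}=h_mw_m'$ with $h_m\in G_k$. If $h_m=1$, $\sigma_{m+1}=\sigma_m$ and $\delta_{m+1}=-\delta_m$, then $w_{m+1}=w_m'$ and $w_{m+1}'=w_m$, so the $(m+1)$-st edge is the $m$-th edge; this is excluded. Put
$$w=g_{\sigma_\ell}^{\delta_\ell}h_{\ell-1}\cdots h_1g_{\sigma_1}^{\delta_1},\qquad\text{so that } w_\ell'=w\,w_1 .$$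
Since the cycle closes, $w_\ell'\in G_kw_1$, that is, $w\in G_k$. On the other hand, delete the trivial $h_m$ and collect maximal runs of neighboring letters with the same $\sigma$. By what was excluded, all exponents in a run have the same sign, so each run is a nonzero power of its $g_\sigma$. The result is a reduced word in the free product of $G_k$ and the infinite cyclic groups $\langle g_\sigma\rangle$, with at least one syllable outside $G_k$. By the normal form theorem for free products (a reduced word is determined by the element it represents), it does not represent an element of $G_k$. This contradiction proves the claim.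

**Step 4: constraints live on edges.** We separate the old constraints from the new ones. Attach to $\varepsilon_{\sigma,y}$, $\sigma=(i,F)$, the constraint: if $c(g_\sigma^{-1}y)=i$, then no point of $F^{-1}y$ has color $i$. Here $F^{-1}y\subset G_ky$ lies in one end coset and $g_\sigma^{-1}y$ in the other. The constraints of levels $l<k$ involve points $g^{-1}y,f^{-1}y$ of the single coset $G_ky$. So a coloring of $G_{k+1}$ is admissible if and only if it is admissible on every coset and satisfies all edge constraints.

**Example.** For $k=0$ the cosets are single points, $S_0$ consists of the $n$ pairs $\sigma_i=(i,\{1\})$, and $\Gamma$ has an edge between $y$ and $g_{\sigma_i}^{-1}y$ with the constraint that the two ends are not both of color $i$. Take $n=2$, $N=1$, where $V=\{|p|\ge2\}$. Coloring words by the parity of their length, or the reverse, satisfies everything and avoids any one prescribed pair, as $H_1$ predicts. But $P=\{(1,1),(g_{\sigma_2}^{-1},1)\}$, with $v(P)=(2,0)\in V$, cannot be avoided: both points would have color $2$, against the constraint of the edge between them.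

**Step 5: finite subtrees.** This is the step where (W3) is used. For a subtree $T$ of $\Gamma$ let $[T]$ be the union of its cosets. Call a coloring of $[T]$ *$T$-admissible* if it is admissible on each coset of $T$ and satisfies the constraints of the edges of $T$. Call a set $P\subset [T]\times[n]$ avoidable on $T$ if some $T$-admissible coloring of $[T]$ avoids it.

**Lemma 3.** *If $T$ is a finite nonempty subtree, $P\subset[T]\times[n]$ is finite and $v(P)\notin V$, then $P$ is avoidable on $T$.*

*Proof.* We use induction on the number of vertices. For one vertex this is $H_k$. Otherwise remove from $T$ an edge $\varepsilon_{\sigma,y}$, $\sigma=(i,F)$. This splits $T$ into subtrees $T_1$, containing $G_ky$, and $T_2$, containing $G_kz$ with $z=g_\sigma^{-1}y$; accordingly $P=P_1\sqcup P_2$ and $v(P)=v(P_1)+v(P_2)$. By (W2), $v(P_1),v(P_2)\notin V$, so by induction $P_1$ is avoidable on $T_1$ and $P_2$ on $T_2$. Suppose that $P$ is not avoidable on $T$.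

If $P_1\cup(F^{-1}y\times\{i\})$ were avoidable on $T_1$, we could combine such a coloring with one of $[T_2]$ avoiding $P_2$. The constraint of the removed edge would hold because no point of $F^{-1}y$ has color $i$, and $P$ would be avoided. So it is not avoidable, and by induction
$$q:=v\bigl(P_1\cup(F^{-1}y\times\{i\})\bigr)\in V.$$

If $P_2\cup\{(z,i)\}$ were avoidable on $T_2$, we could combine such a coloring with one of $[T_1]$ avoiding $P_1$; the edge constraint would hold because $c(z)\ne i$. So it is not avoidable, and by induction
$$p:=v\bigl(P_2\cup\{(z,i)\}\bigr)\in V.$$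
As $v(P_2)\notin V$, the pair $(z,i)$ is not in $P_2$. Hence $p_i\ge1$ and $v(P_2)=p-e_i$.

Let $t$ be the number of pairs of $F^{-1}y\times\{i\}$ not in $P_1$. Then $v(P_1)=q-te_i$ and $t\le\min(|F|,q_i)\le\min(N,q_i)$. By (W3),
$$v(P)=v(P_2)+v(P_1)=p-e_i+q-te_i\in V,$$
a contradiction. $\square$

**Step 6: from finite subtrees to $G_{k+1}$.** We now prove $H_{k+1}$. Let $P\subset G_{k+1}\times[n]$ be finite with $v(P)\notin V$. Take a finite nonempty subtree $T$ whose cosets contain all points of $P$, and color $[T]$ by Lemma 3. Since $\Gamma$ is a tree, every edge outside $T$ joins a coset at some distance $d$ from $T$ to one at distance $d+1$, and every coset outside $T$ has exactly one edge to a coset nearer to $T$. Color the remaining cosets in order of distance. Let $B'$ be a new coset and $\varepsilon_{\sigma,y}$, $\sigma=(i,F)$, its edge to a coset already colored. If $B'=G_kg_\sigma^{-1}y$, choose an admissible coloring of $B'$ avoiding $\{(g_\sigma^{-1}y,i)\}$. If $B'=G_ky$, choose one avoiding $F^{-1}y\times\{i\}$. These exist by $H_k$, because $e_i\notin V$ and $|F|e_i\notin V$ by (6).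 In either case the constraint of the edge holds. Every edge constraint is thus satisfied, so the coloring is admissible by Step 4, and it avoids $P$. The induction is complete: $H_k$ holds for all $k$.

**Step 7: passing to the limit.** We glue the levels by compactness. The space $[n]^G$, with the product of discrete topologies, is compact (Tychonoff). Let $C_k=\{c\in[n]^G:\ c|_{G_k}\text{ is admissible}\}$. It is closed, since each condition involves two coordinates of $c$. It is nonempty: apply $H_k$ with $P=\emptyset$, where $v(\emptyset)=0\notin V$, and extend arbitrarily. And $C_{k+1}\subset C_k$, since the conditions for $G_k$ are among those for $G_{k+1}$. So there is $c\in\bigcap_kC_k$. Let $A_i=c^{-1}(i)$.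

Let $F\subset G$ with $1\le|F|\le N$ and let $i\in[n]$. Then $F\subset G_k$ for some $k$. Put $g=g_{k,(i,F)}$. Every $y\in G$ lies in some $G_m$ with $m>k$, and $c|_{G_m}$ is admissible; so $g^{-1}y\in A_i$ and $f^{-1}y\in A_i$, $f\in F$, never hold together. That is, $gA_i\cap FA_i=\emptyset$, and $g\notin FA_iA_i^{-1}$ by (1). Thus $\operatorname{cov}(A_i)>N$ for all $i$.

**Step 8: nonempty pieces.** If some $A_i$ is empty, move one point from an infinite piece $A_j$ into it. Then $A_iA_i^{-1}=\{1\}$ and $\operatorname{cov}(A_i)=\infty$, as $G$ is infinite; $\operatorname{cov}(A_j)$ does not decrease when $A_j$ shrinks, and $A_j$ stays infinite. Repeat until no piece is empty. This proves Theorem 2, and with Sections 5 and 6 also Theorem 1(a) and (b). $\square$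

**Remark.** If $\pi:\Gamma\to G$ is a surjective homomorphism and $G=\bigcup A_i$ has all $\operatorname{cov}(A_i)>N$, then so has $\Gamma=\bigcup\pi^{-1}(A_i)$, because $\Gamma=F\pi^{-1}(A_i)\pi^{-1}(A_i)^{-1}$ gives $G=\pi(F)A_iA_i^{-1}$. So the counterexamples lift to every group that maps onto $F_\omega$.

## 8. Factorial growth: the reason for each zero

It remains to prove the lower bound in Theorem 1(c). By (4) this is a statement about $V=V_{n,N}$ alone: if $0\in V$, then $N$ is large. The plan is to look at a vector of $V$ with few nonzero coordinates. Each zero coordinate of it must have been produced by a replacement, and the replacing vector comes from an earlier vector of $V$ with at most one more nonzero coordinate. We make "earlier" and "produced by" precise first.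

Let $V_0=\{p:p\ge e\}$. Let $V_{m+1}$ consist of $V_m$ and of all vectors $\ge p-e_i+q-te_i$ with $p,q\in V_m$, $p_i\ge1$, $0\le t\le\min(N,q_i)$. By induction each $V_m$ is contained in $V$ and upward closed, and $V_m\subset V_{m+1}$; so $\bigcup_mV_m$ is $N$-closed, and $V=\bigcup_mV_m$. The *rank* of $p\in V$ is the least $m$ with $p\in V_m$. Call $r\in\mathbb N^n$ an *$m$-reason* if for some $c$ and some $0\le t\le N$ we have $r_c=0$ and $r+te_c\in V_m$.

**Example.** Let $n=N=3$. The vector $(2,2,0)$ has rank $1$. The vector $(3,0,1)$ is in $V_2$ by Section 5. It is not in $V_1$: for $p,q\ge e$ the vector $p-e_i+q-te_i$ has all coordinates other than the $i$-th at least $2$, so a vector of $V_1\setminus V_0$ with second coordinate $0$ is $\ge(2,0,2)$. So $(3,0,1)$ has rank $2$. It is the sum of $s_1=e_1$, $s_2=(2,0,0)$ and $s_3=e_3$, where $s_2$ is a $1$-reason: $s_2+2e_2=(2,2,0)\in V_1$.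

**Lemma 4.** *If $p\in V$ has rank $m$, then $p\ge\sum_{j=1}^ns_j$, where each $s_j$ is either $e_j$ or an $(m-1)$-reason. (For $m=0$ all $s_j=e_j$.)*

*Proof.* We use induction on the rank; $m=0$ is clear. Let $p$ have rank $m+1$. Then $p\ge p'-e_i+q-te_i$ with $p',q\in V_m$, $p'_i\ge1$, $t\le\min(N,q_i)$. The rank of $p'$ is at most $m$, so by induction $p'\ge\sum s_j$ with each $s_j$ equal to $e_j$ or an $m$-reason (a reason at a lower level is also an $m$-reason).

If $t<q_i$, then $q-te_i\ge e_i$, so $p\ge p'\ge\sum s_j$ and we are done.

If $t=q_i$, then $q_i\le N$, so $r=q-q_ie_i$ is an $m$-reason, and $p\ge p'-e_i+r$. If some $s_j$ has $(s_j)_i\ge1$, replace this one $s_j$ by $r$: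
$$\sum_{l\ne j}s_l+r\le p'-s_j+r\le p'-e_i+r\le p.$$
If no $s_j$ has this property, then $\sum s_j$ has $i$-th coordinate $0$, so $\sum s_j\le p'-e_i\le p$. $\square$

Now let $p\in V$ have a zero coordinate $j$. Then $s_j\ne e_j$, so $s_j$ is a reason: $q_j=s_j+t_je_{c_j}$ is in $V$ with smaller rank. Summing, $|p|\ge\sum_j|s_j|$ over the zeros $j$, and we would like to bound $|s_j|$ below by induction. But $|s_j|=|q_j|-t_j$, where $t_j$ may be as large as $N$, so a lower bound on $|q_j|$ says nothing about $|s_j|$. The way around this is to measure vectors by a quantity that does not see a few large coordinates. Let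
$$D_J(q)=\min_{|X|\le J}\ \sum_{i\notin X}q_i ,$$
the sum of the coordinates after the $J$ largest are removed. For example, $D_0(3,0,1)=4$ and $D_1(3,0,1)=1$. We collect the properties we need. $D_J$ is nonnegative and monotone, and $D_0(q)=|q|$. It is superadditive, $D_J(q+q')\ge D_J(q)+D_J(q')$: use the optimal $X$ for the sum on each summand. We have $D_J(q)\ge|\operatorname{supp}q|-J$. Finally,
$$\text{if } q=r+te_c,\text{ then } D_J(r)\ge D_{J+1}(q): \tag{7}$$
if $X$ is optimal for $r$, then $X\cup\{c\}$ is allowed for $q$, and $\sum_{i\notin X\cup\{c\}}q_i=\sum_{i\notin X\cup\{c\}}r_i\le D_J(r)$.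

Write $x^{\underline a}=x(x-1)\cdots(x-a+1)$, with $x^{\underline0}=1$. For integers $x\ge0$ this is $0$ if $x<a$, and it is nondecreasing in $x$. Call a vector *light* if all its coordinates are $\le N$.

**Proposition 2.** *If $0\in V_{n,N}$ and $1\le k\le n/2$, then $kN\ge(n-k)^{\underline k}=\dfrac{(n-k)!}{(n-2k)!}$.*

*Proof.* **Step 1: the extremal vector.** We choose a first moment at which the support becomes small. Among the light vectors of $V$ with at most $k$ nonzero coordinates (there are some: $0$ is one) choose $p$ of least rank $m$. As $k<n$, $p$ has a zero coordinate, so $p\notin V_0$ and $m\ge1$. By the choice of $p$,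
$$\text{every light } q\in V\text{ of rank}<m\text{ has }|\operatorname{supp}q|\ge k+1. \tag{8}$$

**Step 2: reasons of zeros.** We record what Lemma 4 gives for a light vector $x\in V$ with $u=|\operatorname{supp}x|<n$. Since $x$ has a zero coordinate, its rank is at least $1$. Write $x\ge\sum s_j$ by Lemma 4. For each of the $n-u$ indices $j\notin\operatorname{supp}x$ the $j$-th coordinate of $\sum s_l$ is $0$, so $s_j\ne e_j$. Hence there are $c_j$ and $t_j\le N$ with $(s_j)_{c_j}=0$ such that $q_j:=s_j+t_je_{c_j}\in V$ has smaller rank than $x$. As $s_j\le x$, the vector $s_j$ is light; so $q_j$ is light, and $|\operatorname{supp}q_j|\le u+1$.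

**Step 3: vectors before $p$ are heavy.** We claim: *for $0\le J\le k$ and light $q\in V$ of rank $<m$ with $u=|\operatorname{supp}q|$,*
$$D_J(q)\ge(n-u)^{\underline{k-J}}.$$
We use downward induction on $J$. For $J=k$, (8) gives $D_k(q)\ge u-k\ge1=(n-u)^{\underline0}$. Let $J<k$. If $u=n$, the right side is $0^{\underline{k-J}}=0$. If $u<n$, apply Step 2 to $x=q$. The vectors $q_j$ are light, of rank $<m$, and have support of size at most $u+1$. By (7), the claim for $J+1$ and monotonicity of falling powers,
$$D_J(s_j)\ge D_{J+1}(q_j)\ge(n-|\operatorname{supp}q_j|)^{\underline{k-J-1}}\ge(n-u-1)^{\underline{k-J-1}} .$$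
Summing over the $n-u$ indices $j\notin\operatorname{supp}q$, superadditivity and monotonicity of $D_J$ give
$$D_J(q)\ge(n-u)\,(n-u-1)^{\underline{k-J-1}}=(n-u)^{\underline{k-J}} .$$

**Step 4: the weight of $p$.** We apply Step 2 to $x=p$, with $u=|\operatorname{supp}p|\le k<n$. Each $q_j$, $j\notin\operatorname{supp}p$, is light of rank $<m$. So by (8), $k+1\le|\operatorname{supp}q_j|\le u+1\le k+1$; hence $u=k$ and $|\operatorname{supp}q_j|=k+1$. By (7) and Step 3 with $J=1$,
$$|s_j|=D_0(s_j)\ge D_1(q_j)\ge(n-k-1)^{\underline{k-1}} .$$
Summing over the $n-k$ indices $j\notin\operatorname{supp}p$ gives $|p|\ge(n-k)(n-k-1)^{\underline{k-1}}=(n-k)^{\underline k}$. On the other hand $|p|\le kN$, since $p$ is light with $k$ nonzero coordinates. $\square$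

*Proof of Theorem 1(c).* The upper bound is (5). For the lower bound let $n\ge2$ and $N=N(n)$, which is finite by (5). Then $0\in V_{n,N}$ by (4). Take $k=\lfloor n/2\rfloor$, so $n-k=\lceil n/2\rceil$ and $n-2k\in\{0,1\}$, and $(n-k)^{\underline k}=\lceil n/2\rceil!$. Proposition 2 gives
$$N(n)\ge\frac{\lceil n/2\rceil!}{\lfloor n/2\rfloor}\ge\frac{\lceil n/2\rceil!}{\lceil n/2\rceil}=(\lceil n/2\rceil-1)! .$$
By Stirling's formula $\ln(M!)=(1+o(1))M\ln M$. With $M=\lceil n/2\rceil-1$ this gives $\ln N(n)\ge(\tfrac12-o(1))\,n\ln n$, and with $M=n-1$ in (5) it gives $\ln N(n)\le(1+o(1))\,n\ln n$. A bound $N(n)\le C^n$ would mean $\ln N(n)\le n\ln C$, which contradicts the former. $\square$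

For $n\ge5$ the exact value of $N(n)$ is not determined here beyond the finite combinatorial criterion $0\in V_{n,N}$.
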